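# Skeletally generated compacta that are not co-absolute to any $\kappa$-metrizable compactum

## 1. Regular open algebras, skeletal maps and $\kappa$-metrics

A *compactum* is a compact Hausdorff space.

**Definition 1 (regular open algebra).** An open set $U\subseteq X$ is *regular open* if $U=\operatorname{int}\operatorname{cl}U$; a closed set is *regular closed* if it is the closure of its interior (equivalently, of some open set). $RO(X)$ is the set of regular open subsets of $X$. It is a complete Boolean algebra: $U\wedge V=U\cap V$, $\bigwedge U_i=\operatorname{int}\bigcap U_i$, $\bigvee U_i=\operatorname{int}\operatorname{cl}\bigcup U_i$, $-U=X\setminus\operatorname{cl}U$. For a Boolean algebra $B$ and $b\in B$ we write $B^+=B\setminus\{0\}$ and $B|b=\{u\in B:u\le b\}$.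

*Example.* In $[0,2]$ the set $[0,1)\cup(1,2]$ is open but not regular open. The set $[0,1)$ is regular open, and $-[0,1)=(1,2]$.

We use these textbook facts. A subset $D\subseteq B^+$ is *dense* if every element of $B^+$ has an element of $D$ below it; a subalgebra is called dense if its nonzero elements are dense.

* (F1) If $D$ is a dense subalgebra of a complete algebra $B$, then $B$ is the completion of $D$. An isomorphism between dense subalgebras of two complete algebras extends uniquely to an isomorphism of the two algebras.
* (F2) For the Stone space $\mathrm{St}(D)$, the algebra of clopen sets is $D$, and it is dense in $RO(\mathrm{St}(D))$; so $RO(\mathrm{St}(D))$ is the completion of $D$. If $D$ is countable, $\mathrm{St}(D)$ is metrizable. If $D\le B$, restriction of ultrafilters is a continuous surjection $\mathrm{St}(B)\to\mathrm{St}(D)$. If $D$ is the union of a directed family of subalgebras $D_i$, then $\mathrm{St}(D)=\varprojlim \mathrm{St}(D_i)$.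
* (F3) Any two countable atomless Boolean algebras are isomorphic; their Stone space is the Cantor set.
* (F4) If $W$ is dense in $K$, then $U\mapsto U\cap W$ is an isomorphism $RO(K)\to RO(W)$. If $W\in RO(X)$, then $RO(W)=RO(X)|W$, because for open $U\subseteq W$ we have $\operatorname{int}\operatorname{cl}U\subseteq \operatorname{int}\operatorname{cl}W=W$. Hence $RO(K)\cong RO(X)|\operatorname{int}K$ for every nonempty regular closed $K\subseteq X$.

**Definition 2 (absolute, co-absolute).** The *absolute* of a compactum $X$ is its Gleason cover: the extremally disconnected compactum $EX$ admitting an irreducible perfect surjection onto $X$. Equivalently, $EX=\mathrm{St}(RO(X))$. Two compacta are *co-absolute* if their absolutes are homeomorphic.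

By Stone duality, $X$ and $Y$ are co-absolute if and only if $RO(X)\cong RO(Y)$. In these notes we always use this form.

*Example.* The space $\omega$ is dense in $\beta\omega$ and in its one-point compactification $\omega+1$. By (F4) both have regular open algebra $RO(\omega)=\mathcal P(\omega)$. So $\beta\omega$ is co-absolute to the metrizable compactum $\omega+1$.

A *$\pi$-base* is a family of nonempty open sets such that every nonempty open set contains one of them; the *$\pi$-weight* is the least size of a $\pi$-base. For a compactum it is the least size of a dense subset of $RO(X)$: if $\mathcal V$ is a $\pi$-base then $\{\operatorname{int}\operatorname{cl}V:V\in\mathcal V\}$ is dense in $RO(X)$, and conversely every nonempty open set contains a nonempty regular open one. So co-absolute compacta have the same $\pi$-weight.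

**Definition 3 (skeletal map).** A map $f:X\to Y$ is *skeletal* if $\operatorname{int}_Y\operatorname{cl}_Yf(U)\ne\emptyset$ for every nonempty open $U\subseteq X$.

*Example.* Open maps are skeletal. The gluing map $[0,1]\oplus[1,2]\to[0,2]$ is skeletal but not open, since the image $[0,1]$ of the first summand is not open. The surjection $[0,1]\oplus\{*\}\to[0,1]$ that is the identity on $[0,1]$ and sends $*$ to $0$ is not skeletal: the open set $\{*\}$ has image $\{0\}$.

**Definition 4 (skeletally generated).** A compactum $X$ is *skeletally generated* if $X$ is the limit of a $\sigma$-complete inverse system $\{X_\alpha,p^\beta_\alpha,A\}$ of metrizable compacta with surjective skeletal bonding maps, where $A$ is a directed partially ordered set. *$\sigma$-complete* means that every countable chain $\alpha_1<\alpha_2<\cdots$ in $A$ has a supremum $\alpha$ in $A$, and $X_\alpha$ is naturally homeomorphic to $\varprojlim\{X_{\alpha_n},p^{\alpha_{n+1}}_{\alpha_n}\}$. If the bonding maps can be taken open, $X$ is called *openly generated*.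

*Example.* A metrizable compactum is the limit of a system with one index. The cube $2^\lambda$ is the limit of the cubes $2^J$, $J\subseteq\lambda$ countable, with the projections as bonding maps. They are open, and $2^{\bigcup J_n}=\varprojlim 2^{J_n}$ for increasing $J_n$. So $2^\lambda$ is openly generated.

**Definition 5 ($\kappa$-metrizable).** A compactum $X$ is *$\kappa$-metrizable* if there is a function $\varrho(x,F)\ge0$ (a *$\kappa$-metric*), defined for $x\in X$ and $F$ regular closed in $X$, such that

* (K1) $\varrho(x,F)=0$ iff $x\in F$;
* (K2) $F\subseteq G$ implies $\varrho(x,F)\ge\varrho(x,G)$;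
* (K3) $\varrho(\cdot,F)$ is continuous for each $F$;
* (K4) $\varrho\big(x,\operatorname{cl}\bigcup_\alpha F_\alpha\big)=\inf_\alpha\varrho(x,F_\alpha)$ for every increasing chain $\{F_\alpha\}$ of regular closed sets.

*Example.* If $(X,d)$ is a compact metric space, put $\varrho(x,F)=d(x,F)$ for $F\neq\emptyset$ and $\varrho(x,\emptyset)=1+\operatorname{diam}X$. Then (K1) holds as $F$ is closed, (K2) is clear, and (K3) holds as distance functions are $1$-Lipschitz. For (K4), the distance to the closure of a union is the infimum of the distances, and empty members of the chain contribute only a larger value.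

The following theorem of Shchepin will be used in the proof of Theorem B below and nowhere in that of Theorem A: *every openly generated compactum is $\kappa$-metrizable* (E. V. Shchepin, *Topology of limit spaces of uncountable inverse spectra*, Russian Math. Surveys 31:5 (1976); *Functors and uncountable powers of compacta*, Russian Math. Surveys 36:3 (1981)). For example, $2^\lambda$ is $\kappa$-metrizable.

Two algebraic notions translate the two kinds of maps.

**Definition 6 (regular and relatively complete subalgebras).** A subalgebra $D$ of $B$ is *regular* if for each $b\in B^+$ there is $a\in D^+$ such that $a'\wedge b\ne0$ for all $a'\in D^+$ with $a'\le a$. A subalgebra $A_1$ of $A_2$ is *relatively complete*, written $A_1\le_{rc}A_2$, if for each $d\in A_2$ the set $\{a\in A_1:a\ge d\}$ has a least element.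

If $D$ is regular in $B$ and $D\le B'\le B$, then $D$ is regular in $B'$. The relation $\le_{rc}$ is transitive: if $A_1\le_{rc}A_2\le_{rc}A_3$ and $d\in A_3$, take the least $a_2\in A_2$ above $d$ and the least $a_1\in A_1$ above $a_2$; any $a\in A_1$ above $d$ lies in $A_2$, so $a\ge a_2$ and $a\ge a_1$.

*Examples.* A finite subalgebra is regular (take for $a$ an atom of it meeting $b$) and relatively complete. The algebra of finite and cofinite sets is regular in $\mathcal P(\omega)$, being dense, but not relatively complete: there is no least cofinite set containing the even numbers. The corresponding map $\beta\omega\to\omega+1$ is skeletal but not open, since the closure of the even numbers has as image the even numbers together with the point at infinity. Finally, let $R_k\le\mathcal P(\omega)$ consist of the unions of residue classes modulo $2^k$, and $R=\bigcup_kR_k$. Then $R$ is *not* regular in $\mathcal P(\omega)$: for $b=\{0\}$, any $a\in R^+$ contains two disjoint nonzero elements of $R$, and one of them misses $0$.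

**Lemma 1.** If $B$ is complete and $D\le B$ is regular, then the set $\bar D$ of suprema in $B$ of subsets of $D$ is a complete subalgebra of $B$ in which $D$ is dense. Hence the inclusion $D\le B$ extends to a complete embedding of the completion of $D$ into $B$, with image $\bar D$.

*Proof.* $\bar D$ is closed under arbitrary suprema, and each nonzero element of it contains a nonzero element of $D$. It remains to check complements. Let $S\subseteq D$ and $S^\perp=\{a\in D:a\wedge s=0\text{ for all }s\in S\}$. Clearly $\sup S\wedge\sup S^\perp=0$. Suppose $b=-(\sup S\vee\sup S^\perp)\ne0$, and let $a\in D^+$ be as in the definition of regularity. If $a\wedge s\ne0$ for some $s\in S$, then $(a\wedge s)\wedge b\ne0$, contradicting $b\wedge s=0$. Otherwise $a\in S^\perp$ and $a\wedge b\neq0$, contradicting $b\wedge\sup S^\perp=0$. So $-\sup S=\sup S^\perp\in\bar D$. The last sentence follows from (F1). $\square$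

**Lemma 2.** (a) If $D\le B$ is regular, the restriction map $\mathrm{St}(B)\to\mathrm{St}(D)$ is skeletal. (b) If $A_1\le_{rc}A_2$, the restriction map $\mathrm{St}(A_2)\to\mathrm{St}(A_1)$ is open.

*Proof.* (a) Let $b\in B^+$ (nonempty open sets contain nonempty clopen ones), and let $a\in D^+$ be as in Definition 6. If $\mathfrak u\ni a$ is an ultrafilter of $D$ and $u\in\mathfrak u$, then $0\ne u\wedge a\le a$, so $u\wedge b\ne0$. Hence $\mathfrak u\cup\{b\}$ extends to an ultrafilter of $B$. So the image of the clopen set $b$ contains the clopen set $a$.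

(b) Let $d\in A_2$ and let $a$ be the least element of $A_1$ above $d$. We show that the image of the clopen set $d$ is the clopen set $a$. An ultrafilter containing $d$ contains $a$, which gives one inclusion. Conversely let $a\in\mathfrak u\in\mathrm{St}(A_1)$. If $v\in\mathfrak u$ and $v\wedge d=0$, then $d\le a\wedge-v\in A_1$, so $a\le-v$ by minimality, contradicting $a,v\in\mathfrak u$. Hence $\mathfrak u\cup\{d\}$ extends to an ultrafilter of $A_2$. $\square$

It is known that every compactum co-absolute to a $\kappa$-metrizable compactum is skeletally generated. V. Valov ("Skeletally generated spaces and absolutes", arXiv:1404.3417 (2014)) is the source of the following question: **is a compactum skeletally generated if and only if it is co-absolute to a $\kappa$-metrizable compactum?** So we must decide whether every skeletally generated compactum is co-absolute to some $\kappa$-metrizable one. The answer is no, in ZFC.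

**Theorem A.** There is a zero-dimensional skeletally generated compactum $X_0$ of weight $\le2^{\omega_1}$ such that no nonempty regular closed subset of $X_0$ (in particular, not $X_0$ itself) is co-absolute to a $\kappa$-metrizable compactum.

**Corollary.** For every $\lambda\ge2^{\omega_1}$ there is a skeletally generated compactum of weight $\lambda$ which is not co-absolute to any $\kappa$-metrizable compactum.

**Theorem B.** Every skeletally generated compactum of $\pi$-weight $\le\omega_1$ is co-absolute to a $\kappa$-metrizable compactum. Hence if $2^{\omega_1}=\omega_2$, the least $\pi$-weight of a counterexample is exactly $\omega_2$.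

## 2. Countable $\pi$-weight, Cantor cubes and $\beta\omega$

*Countable $\pi$-weight.* Let $X$ be any compactum of countable $\pi$-weight. A countable dense subset of $RO(X)$ generates a countable dense subalgebra $D$. Then $\mathrm{St}(D)$ is metrizable and $RO(\mathrm{St}(D))\cong RO(X)$ by (F1) and (F2). So $X$ is co-absolute to a metrizable, hence $\kappa$-metrizable, compactum. There is no counterexample here.

*Cantor cubes.* $2^\lambda$ is openly generated, hence itself $\kappa$-metrizable, for every $\lambda$. So large weight alone is no obstacle.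

*The space $\beta\omega$.* It is co-absolute to $\omega+1$, so it is skeletally generated by the known implication. But it is not $\kappa$-metrizable; we check this after Lemma 5. So passing to co-absolute spaces cannot be avoided, and a counterexample must defeat *every* compactum with a given regular open algebra.

This suggests a natural attempt at a positive answer. The algebra $B=RO(X)$ of a skeletally generated $X$ is approximated by countable regular subalgebras. Replace them by slightly different countable algebras, dense in the same completions, such that one is relatively complete in the next. By Lemma 2(b) the Stone spaces then form a system with open maps, and Shchepin's theorem applies. We now carry this out as far as it goes.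

## 3. From skeletal to open bonding maps when the $\pi$-weight is at most $\omega_1$

We use countable elementary submodels $M\prec H(\theta)$, where $\theta$ is a regular cardinal so large that all objects under discussion lie in $H(\theta)$. Recall: objects definable from elements of $M$ are in $M$, and a nonempty set in $M$ has an element in $M$; finite subsets of $M$ are in $M$; a *countable* set that is an element of $M$ is a subset of $M$. Hence $M\cap\omega_1$ is a countable ordinal, and it is not an element of $M$. Every countable set of parameters lies in such an $M$. *Example:* $\mathrm{Clop}(2^\omega)\subseteq M$ for every $M$, because this set is countable and definable.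

Let $X=\varprojlim\{X_\alpha,p^\beta_\alpha,A\}$ be as in Definition 4, with limit projections $p_\alpha:X\to X_\alpha$, and let $B=RO(X)$. The $p_\alpha$ are surjective, as limits of compacta with surjective bonding maps. They are skeletal: a nonempty open $U$ contains some $p_\beta^{-1}(V)\ne\emptyset$ with $\beta\ge\alpha$ and $V$ open, and $p_\alpha(U)\supseteq p_\alpha(p_\beta^{-1}(V))=p^\beta_\alpha(V)$, whose closure has nonempty interior. Fix countable bases $\mathcal O_\beta$ of the $X_\beta$.

**Lemma 3.** If $M\prec H(\theta)$ is countable and contains the system, $X$ and $\langle\mathcal O_\beta\rangle$, then $B\cap M$ is a countable regular subalgebra of $B$.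

*Proof.* $B\cap M$ is a subalgebra by elementarity. The set $A\cap M$ is countable and directed.

**Step 1: one index for the whole model.** If $A\cap M$ has a greatest element, let $\alpha$ and all $\alpha_n$ be this element. Otherwise $A\cap M$, being directed, has no maximal element; going through an enumeration of it we choose $\alpha_1<\alpha_2<\cdots$ cofinal in $A\cap M$ and let $\alpha=\sup\alpha_n$. In both cases $X_\alpha=\varprojlim X_{\alpha_n}$, and $\beta\le\alpha$ for all $\beta\in A\cap M$.

**Step 2: the witness.** Let $b\in B^+$. Since $p_\alpha$ is skeletal, $\operatorname{int}\operatorname{cl}p_\alpha(b)\ne\emptyset$, so there are $n$ and $O'\in\mathcal O_{\alpha_n}$ with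
$$\emptyset\ne V_0:=(p^\alpha_{\alpha_n})^{-1}(O')\subseteq\operatorname{cl}p_\alpha(b).$$
As $\mathcal O_{\alpha_n}\in M$ is countable, $O'\in M$. Put $a=\operatorname{int}\operatorname{cl}p_\alpha^{-1}(V_0)=\operatorname{int}\operatorname{cl}p_{\alpha_n}^{-1}(O')$. This is a nonzero element of $B\cap M$.

**Step 3: it works.** Let $0\ne a'\le a$, $a'\in B\cap M$. By elementarity there are $\beta\in A\cap M$ and $O''\in\mathcal O_\beta\cap M$ with $\emptyset\ne p_\beta^{-1}(O'')\subseteq a'$. Let $V=(p^\alpha_\beta)^{-1}(O'')$, so $p_\alpha^{-1}(V)=p_\beta^{-1}(O'')$. The nonempty open set $p_\alpha^{-1}(V)$ is contained in $a\subseteq\operatorname{cl}p_\alpha^{-1}(V_0)$, so it meets $p_\alpha^{-1}(V_0)$, that is, $V\cap V_0\ne\emptyset$. This open set is contained in $\operatorname{cl}p_\alpha(b)$, so $V\cap p_\alpha(b)\ne\emptyset$, and $a'\cap b\supseteq p_\alpha^{-1}(V)\cap b\ne\emptyset$. $\square$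

**Lemma 4.** Let $D$ be a complete Boolean algebra with a countable dense set and $A$ a countable regular subalgebra. There is a countable $A'$ with $A\le A'\le D$, dense in $D$, such that $A\le_{rc}A'$.

*Proof.* **Step 1: projections.** Let $A$ be any countable regular subalgebra of $D$. For $d\in D$ let $\mathrm{pr}(d)$ be the least element of the complete subalgebra $\bar A$ (Lemma 1) above $d$. Three properties are needed.

* $\mathrm{pr}(d\vee d')=\mathrm{pr}(d)\vee\mathrm{pr}(d')$. This is clear.
* $\mathrm{pr}(a\wedge d)=a\wedge\mathrm{pr}(d)$ for $a\in A$. Indeed $a\wedge\mathrm{pr}(d)\ge a\wedge d$, and if $x\in\bar A$, $x\ge a\wedge d$, then $x\vee-a\ge d$, so $x\vee-a\ge\mathrm{pr}(d)$ and $x\ge a\wedge\mathrm{pr}(d)$.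
* If $a\in A^+$ and $a\le\mathrm{pr}(d)$, then $a\wedge d\neq0$. Otherwise $\mathrm{pr}(d)\wedge-a$ would be a smaller element of $\bar A$ above $d$.

**Step 2: adding one element below a given $e$.** Given $e\in D^+$ we find $d\in D$ such that $A(d)$, the algebra generated by $A\cup\{d\}$, contains a nonzero element below $e$, $A\le_{rc}A(d)$, and $A(d)$ is regular in $D$. As $A$ is dense in $\bar A$, choose $a\in A^+$ with $a\le\mathrm{pr}(e)$. If some $a'\in A^+$ satisfies $a'\le a\wedge e$, let $d=0$; then $A(d)=A$ and all is clear.

Otherwise let $d=a\wedge e$. Then $\mathrm{pr}(d)=a\wedge\mathrm{pr}(e)=a$, so $d\ne0$. Also $\mathrm{pr}(-d)=1$: else $-\mathrm{pr}(-d)$ is a nonzero element of $\bar A$ below $d$ and contains some $a'\in A^+$, which is the case just excluded. Every element of $A(d)$ has the form $(a_1\wedge d)\vee(a_2\wedge-d)$ with $a_1,a_2\in A$, and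
$$\mathrm{pr}\big((a_1\wedge d)\vee(a_2\wedge-d)\big)=(a_1\wedge a)\vee a_2\in A .$$
So the least element of $\bar A$ above it lies in $A$, and $A\le_{rc}A(d)$.

For regularity, let $h\in D^+$. Shrinking $h$, we may assume $h\le d'$ with $d'\in\{d,-d\}$. Pick $a_1\in A^+$, $a_1\le\mathrm{pr}(h)$. Then $a_1\wedge d'\ge a_1\wedge h\ne0$. A nonzero element of $A(d)$ below $a_1\wedge d'$ has the form $a_2\wedge d'$ with $a_2\in A$; replacing $a_2$ by $a_2\wedge a_1$ we have $0\ne a_2\le a_1\le\mathrm{pr}(h)$. Hence $a_2\wedge d'\wedge h=a_2\wedge h\ne0$. So $a_1\wedge d'$ is a witness for $h$.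

**Step 3: iteration.** Let $\{e_n\}$ be dense in $D$. Step 2 gives countable regular subalgebras $A=A^0\le_{rc}A^1\le_{rc}\cdots$, where $A^{n+1}$ contains a nonzero element below $e_n$. Then $A'=\bigcup A^n$ is countable and dense in $D$, and $A\le_{rc}A'$ by transitivity. $\square$

**Proof of the first sentence of Theorem B.** Let $B=RO(X)$ have a dense subset $\{d_\xi:\xi<\omega_1\}$.

**Step 1: a chain of countable regular subalgebras.** Take a continuous increasing chain $M_\xi$ ($\xi<\omega_1$) of models as in Lemma 3 with $\langle d_\xi:\xi<\omega_1\rangle\in M_0$ and $\xi\in M_{\xi+1}$, and let $B_\xi=B\cap M_\xi$. These are countable regular subalgebras, continuous in $\xi$, and $\bigcup_\xi B_\xi$ contains all $d_\xi$, so it is dense in $B$. The algebras $\bar B_\xi$ of Lemma 1 increase with $\xi$.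

**Step 2: a relatively complete chain with the same completions.** We construct countable $A_\xi$, dense in $\bar B_\xi$. Put $A_0=B_0$. Given $A_\xi$, it is regular in $B$: for $b\in B^+$ take $a\in A_\xi^+$ below the least element $\bar b$ of $\bar B_\xi$ above $b$; if $0\ne a'\le a$ in $A_\xi$ had $a'\wedge b=0$, then $\bar b\wedge-a'$ would be a smaller element of $\bar B_\xi$ above $b$. So $A_\xi$ is regular in $D=\bar B_{\xi+1}$, and Lemma 4 gives $A_{\xi+1}$, countable and dense in $\bar B_{\xi+1}$, with $A_\xi\le_{rc}A_{\xi+1}$. At limits take unions. Then $A_\xi$ is dense in $\bar B_\xi$, because $\bigcup_{\zeta<\xi}B_\zeta=B_\xi$ is dense in $\bar B_\xi$ and each nonzero element of $B_\zeta$ contains a nonzero element of $A_\zeta$. By induction on $\zeta$, using transitivity at successors and unions at limits, $A_\xi\le_{rc}A_\zeta$ for $\xi<\zeta$.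

**Step 3: the openly generated space.** Let $\mathcal A=\bigcup_{\xi<\omega_1}A_\xi$. It is dense in $B$, so $K=\mathrm{St}(\mathcal A)$ has $RO(K)\cong B$ and is co-absolute to $X$. The system $\{\mathrm{St}(A_\xi)\}_{\xi<\omega_1}$ is continuous, hence $\sigma$-complete; it consists of metrizable compacta, its bonding maps are surjective and, by Lemma 2(b), open; its limit is $K$. By Shchepin's theorem $K$ is $\kappa$-metrizable. $\square$

*Where this stops.* For $\pi$-weight $\omega_2$ one would take a chain of length $\omega_2$ of algebras of size $\omega_1$, and one would need Lemma 4 with "countable" replaced by "of size $\le\omega_1$". Step 2 of that proof never used that $A$ is countable. But after $\omega$ steps the union $\bigcup_nA^n$ need not be dense yet, and to continue we need it to be *regular* in $D$. In the countable case density gave this for free at the end. In general it fails. The algebras $R_k$ of Section 1 are regular in $\mathcal P(\omega)$, $R_k\le_{rc}R_{k+1}$, and $\bigcup_kR_k$ is not regular. The attempt breaks at the first limit step, and this is where we change sides. A counterexample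 must have $\pi$-weight at least $\omega_2$, and to find one we ask what a $\kappa$-metric forces on $RO(X)$.

## 4. Open quotients of $\kappa$-metrizable compacta over countable models

For a compactum $X$ and countable $N\prec H(\theta)$ with $X\in N$, let $p_N:X\to X_N\subseteq[0,1]^{C(X,[0,1])\cap N}$ be the diagonal map of all functions in $C(X,[0,1])\cap N$, onto its image. $X_N$ is compact metrizable. Two facts are immediate.

A continuous $\psi:X\to\mathbb R$ with $\psi\in N$ is bounded, so after rescaling with rational coefficients it becomes a member of $C(X,[0,1])\cap N$, that is, a coordinate of $p_N$. Hence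
$$\psi=r\circ p_N\quad\text{with }r\text{ continuous on }X_N.\tag{1}$$
For rational $q<q'$ the function $h(t)=\max(0,\min(t-q,\,q'-t,\,1))$ is positive exactly on $(q,q')$. Finite minima of functions $h\circ\varphi$ with $\varphi\in C(X,[0,1])\cap N$ lie in $N$. Hence
$$X_N\text{ has a base of sets }O\text{ with }p_N^{-1}(O)=\{\varphi>0\},\ \varphi\in C(X,[0,1])\cap N.\tag{2}$$

**Lemma 5.** If $\varrho$ is a $\kappa$-metric on $X$ and $X,\varrho\in N$, then $p=p_N$ is open.

*Proof.* Let $x\in U$ with $U$ open. We find an open set $O$ with $p(x)\in O\subseteq p(U)$. Choose an open $U'$ with $x\in U'\subseteq\operatorname{cl}U'\subseteq U$, and let $\mathcal H$ be the set of nonempty regular closed $F\in N$ with $F\cap U'=\emptyset$.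

**Step 1: the model sees the complement of $p(\operatorname{cl}U')$.** We claim
$$\text{if }z\in X_N\setminus p(\operatorname{cl}U'),\text{ some }F\in\mathcal H\text{ contains }p^{-1}(z).\tag{3}$$
The set $X_N\setminus p(\operatorname{cl}U')$ is open, so by (2) there is $\varphi\in C(X,[0,1])\cap N$ with $\varphi>0$ on $p^{-1}(z)$ and $\varphi=0$ on $\operatorname{cl}U'$. By (1), $\varphi$ is constant on $p^{-1}(z)$. Take a rational $\varepsilon>0$ below this value and $F=\operatorname{cl}\{\varphi>\varepsilon\}\in N$. It is regular closed, contains $p^{-1}(z)\neq\emptyset$, and misses $U'$ since $\varphi\ge\varepsilon$ on $F$.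

**Step 2: a function on $X_N$ from the $\kappa$-metric.** If $\mathcal H=\emptyset$, then $p(U)\supseteq p(\operatorname{cl}U')=X_N$ by (3), and we are done. Otherwise enumerate $\mathcal H$ in type $\omega$, with repetitions if necessary, and let $F_n$ be the union of the first $n$ members ($n\ge1$). Each $F_n$ is in $\mathcal H$, the $F_n$ increase, $H=\operatorname{cl}\bigcup F_n$ is regular closed, and $H\cap U'=\emptyset$ as $U'$ is open. By (K2) and (K4), $\varrho(\cdot,F_n)$ decreases pointwise to $\varrho(\cdot,H)$. All these functions are continuous, so by Dini's theorem the convergence is uniform. Each $\varrho(\cdot,F_n)$ is in $N$, so it factors through $p$ by (1); uniform limits of such functions factor too. So $\varrho(\cdot,H)=r\circ p$ with $r$ continuous on $X_N$.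

**Step 3: the neighborhood.** As $x\in U'$, $x\notin H$, so $r(p(x))>0$ by (K1). Let $O=\{r>0\}$. If $z\in O\setminus p(\operatorname{cl}U')$, then by (3) $p^{-1}(z)\subseteq F\subseteq H$ for some $F\in\mathcal H$, so $r(z)=0$, a contradiction. Hence $p(x)\in O\subseteq p(\operatorname{cl}U')\subseteq p(U)$. $\square$

*Example: $\beta\omega$ is not $\kappa$-metrizable.* Otherwise take $N$ as in Lemma 5. The characteristic functions of the clopen sets $\{n\}$ are in $N$, so $X_N$ is infinite. For an open continuous surjection $p$ and open $O$ we have $p^{-1}(\operatorname{cl}O)=\operatorname{cl}p^{-1}(O)$. Since $\beta\omega$ is extremally disconnected, this set is open, and so is its image $\operatorname{cl}O$; thus $X_N$ is extremally disconnected. But an infinite compact metrizable space has a nontrivial convergent sequence $x_n\to x$ of distinct points different from $x$. Choose pairwise disjoint open $U_n\ni x_n$; then $U=\bigcup U_{2n}$ and $V=\bigcup U_{2n+1}$ are disjoint open sets with $x\in\operatorname{cl}U\cap\operatorname{cl}V$. If $\operatorname{cl}U$ is open, then it is disjoint from $V$, hence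 from $\operatorname{cl}V$, a contradiction.

**Lemma 6.** In the situation of Lemma 5 assume that $RO(X)$ is ccc. Then $O\mapsto p_N^{-1}(O)$ is a complete embedding of $RO(X_N)$ into $RO(X)$, and its image $\mathcal R_N$, a complete subalgebra, contains $RO(X)\cap N$.

*Proof.* Preimages under an open continuous surjection commute with closure, interior, unions and complements; this gives the first part. Let $W\in RO(X)\cap N$. A maximal disjoint family of nonempty cozero sets contained in $W$ is countable by ccc, and its union is dense in $W$. By elementarity there is a sequence $(\varphi_n)\in N$ of continuous functions $X\to[0,1]$ with $\{\varphi_n>0\}\subseteq W$ and $\bigcup_n\{\varphi_n>0\}$ dense in $W$. Each $\varphi_n$ is in $N$, so by (1) this union is $p_N^{-1}(O)$ with $O$ open in $X_N$. Hence $W=\operatorname{int}\operatorname{cl}p_N^{-1}(O)=p_N^{-1}(\operatorname{int}\operatorname{cl}O)$. $\square$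

## 5. Reading a Cohen real at a point

Let $C=RO(2^\omega)$ (the Cohen algebra) and $G=\mathrm{Aut}(C)$. For $k\in\omega$, $j\in2$ put $[k;j]=\{x\in2^\omega:x(k)=j\}$, and $[\nu]=\bigcap_{k\in\operatorname{dom}\nu}[k;\nu(k)]$ for a finite partial function $\nu:\omega\to2$. The sets $[\mu]$, $\mu\in2^m$, $m\in\omega$, are dense in $C$, and every element of $C$ is a supremum of clopen sets. So $\mathrm{Clop}(2^\omega)$, and therefore the family of the $[k;j]$, completely generates $C$. Also $|C|\le\mathfrak c$, and $|G|\le\mathfrak c$ since an automorphism is determined by its values on a countable dense set.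

A complete homomorphism $h:C\to RO(X)$ is the algebraic form of a Cohen real: $h(c)$ is the region where the real lies in $c$. At a point $\zeta\in X$ it gives a filter $\{c:\zeta\in h(c)\}$. The next lemma says that on a $\kappa$-metrizable space this filter depends only on $p_N(\zeta)$ and has a base in one countable set.

**Lemma 7.** Let $X$ have a $\kappa$-metric $\varrho$, let $RO(X)$ be ccc, and let $N\prec H(\theta)$ be countable with $X,\varrho\in N$. Let $h:C\to RO(X)$ be a complete homomorphism with $h([k;j])\in N$ for all $k,j$. Then for each $c\in C$ there is a unique $\hat c\in RO(X_N)$ with $h(c)=p_N^{-1}(\hat c)$; the map $c\mapsto\hat c$ is a complete homomorphism; $F_z=\{c\in C:z\in\hat c\}$ is a proper filter for $z\in X_N$; and there is a countable $\mathcal V\subseteq C$ such that for all $z\in X_N$ and $c\in F_z$ there is $v\in\mathcal V\cap F_z$ with $v\le c$.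

*Proof.* The set of $c\in C$ with $h(c)\in\mathcal R_N$ is a complete subalgebra of $C$, since $h$ is complete and $\mathcal R_N$ is a complete subalgebra. By Lemma 6 it contains all $[k;j]$, so it equals $C$. As $O\mapsto p_N^{-1}(O)$ is an isomorphism of $RO(X_N)$ onto $\mathcal R_N$ which respects suprema and complements, $\hat c$ is unique and $c\mapsto\hat c$ is a complete homomorphism. In particular $\hat0=\emptyset$ and $\widehat{c\wedge c'}=\hat c\cap\hat c'$, so $F_z$ is a proper filter.

Let $\mathcal O$ be a countable base of nonempty open sets of $X_N$. For $V\in\mathcal O$ put $\pi(V)=\bigwedge\{c\in C:V\subseteq\hat c\}$. By completeness $\widehat{\pi(V)}=\operatorname{int}\bigcap\{\hat c:V\subseteq\hat c\}\supseteq V$. Let $\mathcal V=\{\pi(V):V\in\mathcal O\}$. If $c\in F_z$, choose $V\in\mathcal O$ with $z\in V\subseteq\hat c$. Then $\pi(V)\le c$ and $z\in V\subseteq\widehat{\pi(V)}$, so $\pi(V)\in F_z$. $\square$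

Here is the plan for Theorem A. Arrange in a ccc algebra $B$ a Cohen real $x$ and a Cohen real $y$ that are tied in one of two ways: on a region $b_0$ they are equal, and on a region $b_1$ they correspond under an automorphism $g$ of $C$. Suppose $RO(X)\cong B$ with $X$ $\kappa$-metrizable. Let $M$ be a model that knows $x$ but does not know $y$, and let $N$ be a model that knows $y$. If $M$ cannot tell $b_0$ from $b_1$, then, as $p_M$ is open, there are $\zeta_0\in b_0$ and $\zeta_1\in b_1$ with $p_M(\zeta_0)=p_M(\zeta_1)$. At both points $x$ is read as the same filter. But $x$ reads as $y$ at $\zeta_0$ and as $y$ twisted by $g$ at $\zeta_1$. So with $z=p_N(\zeta_0)$, $z'=p_N(\zeta_1)$ we get $c\in F_z\iff g(c)\in F_{z'}$, and both filters have bases in the countable set $\mathcal V$ of Lemma 7 for $N$. In this sense $g$ is continuous at a point. We shall choose $g$ so that this is impossible, by means of the next lemma.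

The difficulty is the order of choices. The algebra $B$ comes first, then the enemy $X$, then $\mathcal V$ and $g$, which depend on $X$. So $B$ must contain ties for all $g\in G$. Moreover $M$ must know $x$, and the step $\alpha=M\cap\omega_1$ at which $M$ is ignorant is not known in advance. So one real $x_f$ will be tied to $\omega_1$ many reals, the tie at step $\alpha$ being made along the automorphism $f(\alpha)$, where $f\in G^{\omega_1}$ is a branch chosen after $X$.

*Example for the next lemma.* Let $C_0=\mathrm{Clop}(2^\omega)$, let $\kappa$ be the ultrafilter of the point $000\ldots$, and let $C_2$ consist of the clopen sets that contain both or neither of $000\ldots$ and $111\ldots$. Then $C_2$ is a dense subalgebra of $C_0$, but $\kappa$ is not generated by $\kappa\cap C_2$: no member of $\kappa\cap C_2$ lies below $[0;0]$.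

**Lemma 8.** Let $C_0$ be a countable atomless Boolean algebra and $\{\kappa_n\}$ a countable set of ultrafilters on $C_0$. There is a dense subalgebra $C_2\le C_0$ such that no $\kappa_n$ is generated, as a filter on $C_0$, by $\kappa_n\cap C_2$.

*Proof.* As in the example, we glue each point $\kappa_n$ to a partner $\lambda_n$. Let $Z=\mathrm{St}(C_0)$, a Cantor set, let $\kappa_0,\kappa_1,\dots$ be listed without repetition, and let $O_0,O_1,\dots$ list all nonempty clopen sets. Put $\mathcal P_0=\{Z\}$. Suppose we have a finite partition $\mathcal P_j$ into nonempty clopen cells such that $\kappa_i,\lambda_i$ lie in the same cell for $i<j$. Pick $\lambda_j\in Z\setminus\{\kappa_n\}_n$ in the cell of $\mathcal P_j$ containing $\kappa_j$; this is possible since cells are uncountable. Choose a cell $Q$ meeting $O_j$ and a nonempty clopen $c\subsetneq Q$, $c\subseteq O_j$, missing all $\kappa_i,\lambda_i$, $i\le j$; this is possible since $Q\cap O_j$ is infinite. Let $\mathcal P_{j+1}$ arise from $\mathcal P_j$ by replacing $Q$ with $c$ and $Q\setminus c$. Then $\kappa_i,\lambda_i$ lie in the same cell of $\mathcal P_{j+1}$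 for $i\le j$. (If there are only finitely many $\kappa_n$, omit $\lambda_j$ for the other $j$.)

For all $n,j$ the points $\kappa_n,\lambda_n$ lie in the same cell of $\mathcal P_j$: for $j>n$ by construction, and for $j\le n$ because $\mathcal P_n$ refines $\mathcal P_j$ and $\lambda_n$ was taken in the cell of $\mathcal P_n$ containing $\kappa_n$. Let $C_2$ consist of all unions of cells of some $\mathcal P_j$. It is a subalgebra, and it is dense as it has a nonzero element inside each $O_j$. Every $u\in C_2$ contains both or neither of $\kappa_n,\lambda_n$. If $\kappa_n\cap C_2$ generated $\kappa_n$, take $c\in\kappa_n$ with $\lambda_n\notin c$ and $d\in\kappa_n\cap C_2$ with $d\le c$. Then $\lambda_n\in d\subseteq c$, a contradiction. $\square$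

## 6. The poset of tied Cohen reals

Recall the regular open algebra of a poset $P$. Open sets are the downward closed sets. For downward closed $D$ put $\operatorname{reg}(D)=\{p:D\text{ is dense below }p\}$, and $RO(P)=\{U:U=\operatorname{reg}(U)\}$ with $-U=\{p:\text{no }q\le p\text{ is in }U\}$; arbitrary meets are intersections. Put $\langle p\rangle=\operatorname{reg}\{q:q\le p\}$. If $p\in b\in RO(P)$, then $\langle p\rangle\le b$. *Compatible* means having a common lower bound. *Example:* for the finite partial functions $\omega\to2$ ordered by reverse inclusion, $RO(P)\cong C$, with $\langle\nu\rangle$ corresponding to $[\nu]$.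

Now fix notation. For finite $e\subseteq\omega$, identified with its characteristic function, $t_e\in G$ is induced by $x\mapsto x+e$ (addition mod 2). So $t_e[k;j]=[k;j+e(k)]$ and $t_e[\nu]=[\nu+e]$, where $\nu+e$ has domain $\operatorname{dom}\nu$. Let $\Phi=[\omega]^{<\omega}\times\{0,1\}$, a countable set of *labels*. For $g\in G$ and $\tau=(e,i)\in\Phi$ put
$$\rho_{g,\tau}=g^i\circ t_e\in G,\qquad\text{so}\quad\rho_{g,(\emptyset,0)}=\mathrm{id},\quad\rho_{g,(\emptyset,1)}=g .$$
Fix infinite sets $S_\alpha\subseteq\omega$ ($\alpha<\omega_1$) with pairwise finite intersections, and let $n^\alpha_k$ be the $k$-th element of $S_\alpha$ ($k=0,1,\dots$). Let $T=\bigcup_{\alpha<\omega_1}G^\alpha$ (the *nodes*) and $Br=G^{\omega_1}$ (the *branches*). For $f\in Br$, $f|\alpha\in T$ is its restriction.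

**Definition 7 (the poset $P$).** A condition is $p=(\eta,a,\sigma)$, where $\eta:T\to C^+$ with $\eta(s)=1$ for all but finitely many $s$; $a$ is a finite partial function $Br\times\omega_1\to\Phi$; $\sigma$ is a finite partial function $Br\times\omega\to2$; and

* (c1) if $(f,\alpha)\in\operatorname{dom}a$, $n=n^\alpha_k$ and $(f,n)\in\operatorname{dom}\sigma$, then $\eta(f|\alpha)\le\rho_{f(\alpha),a(f,\alpha)}[k;\sigma(f,n)]$;
* (c2) if $(f,\alpha),(f,\beta)\in\operatorname{dom}a$ and $\alpha\ne\beta$, then $\{f\}\times(S_\alpha\cap S_\beta)\subseteq\operatorname{dom}\sigma$.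

Order: $p'\le p$ iff $\eta'\le\eta$ pointwise, $a'\supseteq a$ and $\sigma'\supseteq\sigma$.

Read it as follows. There is a Cohen real $y_s$ for each node $s$, and $\eta(s)$ promises $y_s\in\eta(s)$. There is a Cohen real $x_f\in2^\omega$ for each branch $f$, and $\sigma(f,\cdot)$ is a finite part of it. A label $a(f,\alpha)=\tau$ promises that the part of $x_f$ on $S_\alpha$ is tied to $y_{f|\alpha}$ by $\rho_{f(\alpha),\tau}$. Condition (c1) says that digits already chosen respect the tie. Two ties of the same $x_f$ interfere only at the finitely many places in $S_\alpha\cap S_\beta$, and (c2) requires that these digits are settled as soon as both labels are given.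

*Example.* The triple $p=(1,\{((f,\alpha),(\emptyset,1))\},\emptyset)$ is a condition. To extend it by $\sigma(f,n^\alpha_k)=0$ one must also shrink $\eta(f|\alpha)$ to an element below $g[k;0]$, where $g=f(\alpha)$.

For $(f,\alpha)\in\operatorname{dom}a$ write $\rho_{f,\alpha}$ for $\rho_{f(\alpha),a(f,\alpha)}$.

**Lemma 9.** Let $p=(\eta,a,\sigma)\in P$.

(a) If $\eta'\le\eta$ has values in $C^+$ and $\eta'(s)=1$ for all but finitely many $s$, then $(\eta',a,\sigma)\in P$.

(b) For every $(f,n)$ there is $p'\le p$ with $(f,n)\in\operatorname{dom}\sigma'$, $a'=a$, and $\eta'=\eta$ except possibly at one node $f|\beta$ with $(f,\beta)\in\operatorname{dom}a$.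

(c) If $(f,\alpha)\notin\operatorname{dom}a$ and $i\in2$, there is $p'\le p$ with $a'(f,\alpha)=(e,i)$ for some $e$. If $\eta(f|\alpha)=1$, we can take $e=\emptyset$.

*Proof.* (a) Shrinking $\eta$ preserves (c1), and (c2) does not mention $\eta$.

(b) Suppose $(f,n)\notin\operatorname{dom}\sigma$. By (c2) there is at most one $\beta$ with $(f,\beta)\in\operatorname{dom}a$ and $n\in S_\beta$. If there is none, let $\sigma'(f,n)=0$. Otherwise let $n=n^\beta_k$. As $\rho_{f,\beta}[k;0]\vee\rho_{f,\beta}[k;1]=1$, there is $j$ with $\eta(f|\beta)\wedge\rho_{f,\beta}[k;j]\ne0$. Replace $\eta(f|\beta)$ by this element and put $\sigma'(f,n)=j$. The new instance of (c1) holds by choice, the old ones because $\eta'\le\eta$.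

(c) Let $s=f|\alpha$, $g=f(\alpha)$. By (b), first put $\{f\}\times(S_\alpha\cap S_\beta)$ into $\operatorname{dom}\sigma$ for all $\beta$ with $(f,\beta)\in\operatorname{dom}a$. This leaves $a$ unchanged, and also $\eta(s)$, since only nodes $f|\beta$ with $\beta\ne\alpha$ are affected. Now let $\nu(k)=\sigma(f,n^\alpha_k)$ whenever this is defined. Pick $\mu\in2^m$ with $[\mu]\le g^{-i}(\eta(s))$, with $m=0$ if $\eta(s)=1$. The digits $\nu$ may contradict $\mu$, and the finite set $e$ repairs this: let $e=\{k\in\operatorname{dom}\nu:k<m,\ \nu(k)\ne\mu(k)\}$. Then $\nu+e$ agrees with $\mu$ on $\operatorname{dom}\nu\cap m$, so $[\mu]\cap[\nu+e]\ne\emptyset$. Put $a'(f,\alpha)=(e,i)$ and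
$$\eta'(s)=g^i\big([\mu]\cap[\nu+e]\big)\le\eta(s)\wedge\rho_{g,(e,i)}[\nu].$$
Then (c1) holds for $(f,\alpha)$, the other instances survive since $\eta'\le\eta$, and (c2) holds by the first step. If $\eta(s)=1$, then $m=0$ and $e=\emptyset$. $\square$

## 7. Amalgamation over good sets, and the countable chain condition

For $J\subseteq T\cup Br$ let $P_J$ be the set of $p\in P$ with $\eta^p=1$ off $J$, with $f,f|\alpha\in J$ for all $(f,\alpha)\in\operatorname{dom}a^p$, and with $f\in J$ for all $(f,n)\in\operatorname{dom}\sigma^p$. Let $p|J\in P_J$ be the restriction of $p$: $\eta^p$ is kept on $J\cap T$ and replaced by $1$ elsewhere, the value $a(f,\alpha)$ is kept iff $f,f|\alpha\in J$, and $\sigma(f,n)$ is kept iff $f\in J$. This is a condition, $p\le p|J$, and $q\le p\in P_J$ implies $q|J\le p$.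

We want $P_J$ to sit in $P$ so that the algebras attached to it are regular in the sense of Definition 6. This fails for some $J$.

*Example.* Let $f\ne f'$ with $f|\alpha=f'|\alpha=s$, let $J=\{f,f'\}$, and let $p=(1,a,\emptyset)$ with $a(f,\alpha)=a(f',\alpha)=(\emptyset,0)$. Let $p^*\le p$. For $k$ so large that $\sigma^{p^*}$ is undefined at $(f,n^\alpha_k)$ and $(f',n^\alpha_k)$, let $q\in P_J$ be $p^*|J$ together with $\sigma^q(f,n^\alpha_k)=0$ and $\sigma^q(f',n^\alpha_k)=1$. This is a condition because $a^{p^*|J}=\emptyset$. But $q$ is incompatible with $p^*$: a common extension would have $\eta(s)\le[k;0]\wedge[k;1]=0$. The node $s\notin J$ ties two branches in $J$ to each other.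

**Definition 8.** $J\subseteq T\cup Br$ is *good* if $f\ne f'\in J\cap Br$ and $f|\alpha=f'|\alpha$ imply $f|\alpha\in J$.

*Example.* $\{f\}$ is good, $T\cup Br$ is good, and $\{f,f'\}$ with $f\neq f'$ is never good, since $f|0=f'|0=\emptyset$ is a node outside it.

**Lemma 10.** Let $J$ be good. For each $p\in P$ there is $p^*\le p$ such that every $q\in P_J$ with $q\le p^*|J$ is compatible with $p^*$.

*Proof.* Let $E=\{(f,\alpha)\in\operatorname{dom}a^p:f\in J,\ f|\alpha\notin J\}$. These are the ties between a real in $J$ and a real outside. By goodness $(f,\alpha)\mapsto f|\alpha$ is injective on $E$.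

**Step 1: construction of $p^*$.** The purpose is to express what $\eta^p$ says at the nodes of $E$ by finitely many digits of $x_f$, which $p^*|J$ will remember. For $(f,\alpha)\in E$, $s=f|\alpha$, choose $m$ and $\nu=\nu_{f,\alpha}\in2^m$ with $[\nu]\le\rho_{f,\alpha}^{-1}(\eta^p(s))$. Put $\eta^*(s)=\rho_{f,\alpha}[\nu]$ and $\sigma^*(f,n^\alpha_k)=\nu(k)$ for $k<m$. All other data are unchanged; in particular $a^*=a^p$.

There are no conflicts. If $(f,n^\alpha_k)\in\operatorname{dom}\sigma^p$, then (c1) for $p$ gives $[\nu]\le[k;\sigma^p(f,n^\alpha_k)]$, so $k<m$ and $\nu(k)=\sigma^p(f,n^\alpha_k)$. If $(f,n)$ with $n=n^\alpha_k$, $k<m$, is new, that is, not in $\operatorname{dom}\sigma^p$, then by (c2) for $p$ the ordinal $\alpha$ is the only $\beta$ with $(f,\beta)\in\operatorname{dom}a^p$ and $n\in S_\beta$.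

**Step 2: $p^*$ is a condition.** Condition (c2) holds since $a^*=a^p$ and $\sigma^*\supseteq\sigma^p$. For (c1) at $(f,\alpha)\in E$: by Step 1 every $(f,n^\alpha_k)\in\operatorname{dom}\sigma^*$, old or new, has $k<m$ and $\sigma^*(f,n^\alpha_k)=\nu(k)$, and $\eta^*(f|\alpha)=\rho_{f,\alpha}[\nu]$. For $(f,\gamma)\in\operatorname{dom}a^p\setminus E$: no new $(f,n)$ has $n\in S_\gamma$, so (c1) for $p$ and $\eta^*\le\eta^p$ suffice. Hence $p^*\in P$ and $p^*\le p$.

**Step 3: what must be added to amalgamate.** Let $q\in P_J$, $q\le p^*|J$. Then $a:=a^*\cup a^q$ and $\sigma^0:=\sigma^*\cup\sigma^q$ are functions, since on common parts of the domains the data of $p^*$ belong to $p^*|J$. If $(f,\gamma)\in\operatorname{dom}a^*\setminus\operatorname{dom}a^q$, then $f\notin J$ or $(f,\gamma)\in E$. For $f\in J$ we have $\sigma^0(f,\cdot)=\sigma^q(f,\cdot)$; for $f\notin J$ we have $\sigma^0(f,\cdot)=\sigma^*(f,\cdot)$. Only (c2) may fail for $\sigma^0$. Let $\Delta$ be the finite set of $(f,n)\notin\operatorname{dom}\sigma^0$ such that $n\in S_\alpha\cap S_\beta$ for some $\alpha\ne\beta$ with $(f,\alpha),(f,\beta)\in\operatorname{dom}a$.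

Let $(f,n)\in\Delta$. By (c2) for $p^*$ and for $q$, two distinct pairs $(f,\gamma)$ with $n\in S_\gamma$ are never both in $\operatorname{dom}a^*$ nor both in $\operatorname{dom}a^q$. So one of the two pairs $(f,\alpha),(f,\beta)$ is in $\operatorname{dom}a^q\setminus\operatorname{dom}a^*$ and the other in $\operatorname{dom}a^*\setminus\operatorname{dom}a^q$. Hence $f\in J$; exactly one $\alpha=\alpha(f,n)$ has $(f,\alpha)\in\operatorname{dom}a^q$ and $n\in S_\alpha$, and $f|\alpha\in J$; exactly one $\beta$ has $(f,\beta)\in\operatorname{dom}a^*$ and $n\in S_\beta$, and $(f,\beta)\in E$; no other $\gamma$ has $(f,\gamma)\in\operatorname{dom}a$ and $n\in S_\gamma$.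

**Step 4: the common extension.** We let the $J$-side choose the digits in $\Delta$, and then adjust the nodes of $E$ to them. On $T\cap J$ start with $\eta=\eta^q$. Go through $\Delta$ one element at a time: at $(f,n)$ with $\alpha=\alpha(f,n)$, $n=n^\alpha_k$, choose $j$ with $\eta(f|\alpha)\wedge\rho_{f,\alpha}[k;j]\ne0$ for the current $\eta$, replace $\eta(f|\alpha)$ by this element and put $\sigma^r(f,n)=j$. This gives $\eta^r$ on $T\cap J$ and $\sigma^r\supseteq\sigma^0$. Off $J$: if $s=f|\beta$ with $(f,\beta)\in E$ (then $f,\beta$ are unique), let $\nu'(k)=\sigma^r(f,n^\beta_k)$ whenever this is defined. Then $\nu'\supseteq\nu_{f,\beta}$ because $\sigma^r\supseteq\sigma^*$; we put $\eta^r(s)=\rho_{f,\beta}[\nu']$, so $0\ne\eta^r(s)\le\eta^*(s)$. At the other nodes off $J$ let $\eta^r=\eta^*$. Let $r=(\eta^r,a,\sigma^r)$. Then $\eta^r\le\eta^*$ and $\eta^r\le\eta^q$ everywhere: on $J$ we have $\eta^r\le\eta^q\le\eta^*$, and off $J$ we have $\eta^q=1$.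

**Step 5: $r$ is a condition.** (c2) holds by the definition of $\Delta$. For (c1), let $(f,\gamma)\in\operatorname{dom}a$, $(f,n)\in\operatorname{dom}\sigma^r$, $n\in S_\gamma$.

* If $(f,\gamma)\in E$, it holds by the definition of $\nu'$.
* If $(f,\gamma)\in\operatorname{dom}a^q$, then $f\in J$, and either $(f,n)\in\operatorname{dom}\sigma^q$ and (c1) for $q$ applies since $\eta^r\le\eta^q$, or $(f,n)\in\Delta$ and $\gamma=\alpha(f,n)$, and it holds by the choice of $j$.
* Otherwise $(f,\gamma)\in\operatorname{dom}a^*$ and $f\notin J$. Since $\Delta$ involves only branches in $J$, $(f,n)\in\operatorname{dom}\sigma^*$, and (c1) for $p^*$ applies since $\eta^r\le\eta^*$.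

So $r\in P$ and $r\le p^*,q$. $\square$

Let $P^c$ be the set of $p\in P$ with all $\eta^p(s)$ clopen. By Lemma 9(a), $P^c$ is dense in $P$ and $P_J\cap P^c$ is dense in $P_J$. Let $M\prec H(\theta)$ be countable with $P,G,\langle S_\alpha\rangle\in M$, and let $J_M=M\cap(T\cup Br)$. Then
$$J_M\text{ is good},\tag{4}$$
$$P\cap M\subseteq P_{J_M}\quad\text{and}\quad P_{J_M}\cap P^c\subseteq M.\tag{5}$$
For (4), let $f\ne f'$ be in $M\cap Br$. The least $\zeta$ with $f(\zeta)\ne f'(\zeta)$ is a countable ordinal in $M$, so $\zeta+1\subseteq M$; and $f|\alpha=f'|\alpha$ iff $\alpha\le\zeta$, in which case $\alpha\in M$ and $f|\alpha\in M$. For (5), a condition is coded by finitely many data. If it lies in $M$, so do the nodes, branches and ordinals occurring in it. Conversely, for $p\in P_{J_M}\cap P^c$ the nodes and branches are in $M$, the ordinals $\alpha=\operatorname{dom}(f|\alpha)$ are in $M$, and the values lie in the countable sets $\mathrm{Clop}(2^\omega)$, $\Phi$ and $2$, which are subsets of $M$.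

**Lemma 11.** $P$ is ccc. Hence $RO(P)$ is ccc.

*Proof.* Let $\mathcal A$ be a maximal antichain, $\mathcal A\in M$ with $M$ as above, and $J=J_M$. We show $\mathcal A\subseteq M$. Let $r\in\mathcal A$. Take $r^*\le r$ by Lemma 10, and $q_0\in P_J\cap P^c\subseteq M$ with $q_0\le r^*|J$. By elementarity there are $t\in\mathcal A\cap M$ and $q_1\in P\cap M$ with $q_1\le t,q_0$. Then $q_1\in P_J$ and $q_1\le r^*|J$, so $q_1$ is compatible with $r^*\le r$. Hence $t$ and $r$ are compatible, and $r=t\in M$. For the second sentence, choose one condition from each member of an antichain of $RO(P)$. $\square$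

## 8. Cohen reals inside $B=RO(P)$

From now on $B=RO(P)$. We name three kinds of elements.

* For $s\in T$, $c\in C$ let $\iota_s(c)=\{p:\eta^p(s)\le c\}$. If $\eta^p(s)\not\le c$, Lemma 9(a) lets us shrink $\eta^p(s)$ below $-c$, and no further extension lies in $\iota_s(c)$; so $\iota_s(c)$ is regular open. Likewise $-\iota_s(c)=\{p:\eta^p(s)\wedge c=0\}=\iota_s(-c)$, and $\iota_s(\bigwedge c_i)=\bigcap\iota_s(c_i)$. So $\iota_s:C\to B$ is a complete homomorphism. This is $y_s$.
* Let $x_f(n;j)=\operatorname{reg}\{p:\sigma^p(f,n)=j\}$. By Lemma 9(b) the conditions with $(f,n)\in\operatorname{dom}\sigma^p$ are dense, so $x_f(n;0)=-x_f(n;1)$.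
* Let $[\![a(f,\alpha)=\tau]\!]=\operatorname{reg}\{p:a^p(f,\alpha)=\tau\}$. By Lemma 9(c) the conditions with $(f,\alpha)\in\operatorname{dom}a^p$ are dense.

If $\sigma^p(f,n)$ is defined, then $p\in x_f(n;j)$ if $\sigma^p(f,n)=j$, and $p\in-x_f(n;j)$ otherwise. The same holds for $a$.

*The embedding $\chi_f$.* We now turn the elements $x_f(n;j)$ into a Cohen real. The set $J=\{f\}$ is good, and $P_{\{f\}}$ consists of the triples $(1,\emptyset,\sigma)$ with $\sigma$ a finite partial function on $\{f\}\times\omega$. All of these are conditions, so all finite meets $x[\sigma]:=\bigwedge_{(f,n)\in\operatorname{dom}\sigma}x_f(n;\sigma(f,n))$ are nonzero. Hence $[n;j]\mapsto x_f(n;j)$ induces an isomorphism of $\mathrm{Clop}(2^\omega)$ onto a subalgebra $D_f$ of $B$.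

$D_f$ is regular in $B$. Given $b\in B^+$, take $p\in b$ and $p^*\le p$ as in Lemma 10, write $p^*|\{f\}=(1,\emptyset,\sigma_0)$ and let $a=x[\sigma_0]$. Any $0\ne a'\le a$ in $D_f$ contains some $x[\sigma']$ with $\sigma'\supseteq\sigma_0$. The condition $(1,\emptyset,\sigma')\le p^*|\{f\}$ is in $x[\sigma']$ and is compatible with $p^*$; a common extension lies in $a'\cap b$.

By Lemma 1 the isomorphism extends to a complete embedding $\chi_f:C\to B$. For $\alpha<\omega_1$ and $c\in C$ put
$$\iota_{f,\alpha}(c)=\chi_f\big(\{x\in2^\omega:(x(n^\alpha_k))_{k\in\omega}\in c\}\big).$$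
The map $x\mapsto(x(n^\alpha_k))_k$ is an open continuous surjection, so taking preimages is a complete homomorphism $C\to C$. Hence $\iota_{f,\alpha}:C\to B$ is a complete homomorphism, and $\iota_{f,\alpha}[k;j]=x_f(n^\alpha_k;j)$. This is the part of $x_f$ on $S_\alpha$.

**Lemma 12.** Let $b=[\![a(f,\alpha)=\tau]\!]$, $s=f|\alpha$, $\rho=\rho_{f(\alpha),\tau}$. Then $b\wedge\iota_{f,\alpha}(c)=b\wedge\iota_s(\rho(c))$ for all $c\in C$.

*Proof.* Both sides are, as functions of $c$, complete homomorphisms $C\to B|b$, so the set of $c$ where they agree is a complete subalgebra; it suffices to take $c=[k;j]$. Let $n=n^\alpha_k$. Densely many $p\in b$ have $a^p(f,\alpha)=\tau$ and $(f,n)\in\operatorname{dom}\sigma^p$, by the definition of $\operatorname{reg}$ and Lemma 9(b). If $\sigma^p(f,n)=j$, then $p\in x_f(n;j)$, and $\eta^p(s)\le\rho[k;j]$ by (c1), so $p\in\iota_s(\rho[k;j])$. If $\sigma^p(f,n)=1-j$, then $p\in x_f(n;1-j)\cap\iota_s(\rho[k;1-j])$, that is, $p$ is in the complements of both. So below $b$ the two elements coincide. $\square$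

## 9. The compactum $X_0$ is skeletally generated

For good $J$ let $\mathfrak A_J\le B$ be the subalgebra generated by $\iota_s(c)$ ($s\in J\cap T$, $c\in\mathrm{Clop}(2^\omega)$), $x_f(n;j)$ ($f\in J$, $n\in\omega$, $j\in2$), and $[\![a(f,\alpha)=\tau]\!]$ ($f,f|\alpha\in J$, $\tau\in\Phi$). Put $\mathfrak A=\mathfrak A_{T\cup Br}$ and $X_0=\mathrm{St}(\mathfrak A)$.

**Lemma 13.** Let $J$ be good.

(i) Every $0\ne u\in\mathfrak A_J$ contains some $q\in P_J$.

(ii) For $q\in P_J$ there is $0\ne u\in\mathfrak A_J$ with $u\le\langle q\rangle$. In particular $\mathfrak A$ is dense in $B$.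

(iii) $\mathfrak A_J$ is regular in $\mathfrak A$, hence in $\mathfrak A_{J'}$ for every good $J'\supseteq J$.

*Proof.* (i) We may assume that $u$ is a finite meet of generators and complements of generators. Take $p\in u$. By Lemma 9 extend it to $p'$ such that all occurring $(f,n)$ are in $\operatorname{dom}\sigma^{p'}$, all occurring $(f,\alpha)$ are in $\operatorname{dom}a^{p'}$, and $\eta^{p'}(s)\le c$ or $\eta^{p'}(s)\le-c$ for all occurring $\iota_s(c)$. Then $p'\in u$, and the membership of $p'$ in these generators and their complements is determined by data that are kept in $p'|J$. So $q=p'|J\in u$.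

(ii) Choose $q'\le q$ in $P_J\cap P^c$. Let $u$ be the meet of the elements $\iota_s(\eta^{q'}(s))$ (over the finitely many $s$ with $\eta^{q'}(s)\neq1$), $[\![a(f,\alpha)=a^{q'}(f,\alpha)]\!]$ and $x_f(n;\sigma^{q'}(f,n))$ (over the domains of $a^{q'}$ and $\sigma^{q'}$). Then $q'\in u$, so $u\ne0$. Let $p\in u$. Then $\eta^p\le\eta^{q'}$. As $u$ is downward closed and contained in the regularizations defining the finitely many other factors, $p$ can be extended, one datum at a time and staying in $u$, to $p'$ with $a^{p'}\supseteq a^{q'}$ and $\sigma^{p'}\supseteq\sigma^{q'}$, that is, $p'\le q'$. So $\{p':p'\le q'\}$ is dense below every $p\in u$, and $u\le\langle q'\rangle\le\langle q\rangle$. For density take $J=T\cup Br$: if $p\in b\in B^+$, then some $0\ne u\in\mathfrak A$ has $u\le\langle p\rangle\le b$.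

(iii) Let $0\ne b\in\mathfrak A$, take $p\in b$, $p^*\le p$ as in Lemma 10, and $0\ne u\in\mathfrak A_J$ with $u\le\langle p^*|J\rangle$ by (ii). We show that $u$ is a witness. Let $0\ne u'\le u$, $u'\in\mathfrak A_J$, and take $q\in u'\cap P_J$ by (i). Since $q\in\langle p^*|J\rangle$, there is $q_1\le q,\ p^*|J$. Then $q_1|J\le q,\ p^*|J$, as these two are in $P_J$. By Lemma 10 there is $r\le q_1|J,\ p^*$. So $r\le q\in u'$ and $r\le p\in b$, and $r\in u'\cap b$. $\square$

By (ii) and (F2), $RO(X_0)\cong B$. Let $\mathbb A$ be the set of countable good $J$, ordered by inclusion.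

**Step 1: $\mathbb A$ is directed and exhausts $\mathfrak A$.** If $J\subseteq T\cup Br$ is countable, then $J\cup\{f|\alpha:f\ne f'\in J\cap Br,\ f|\alpha=f'|\alpha\}$ is countable, since each pair $f\ne f'$ contributes countably many nodes, and good, since only nodes were added. So $\mathbb A$ is directed, and $\mathfrak A=\bigcup_{J\in\mathbb A}\mathfrak A_J$ since each element involves finitely many generators.

**Step 2: $\sigma$-completeness.** If $J_1\subset J_2\subset\cdots$ are in $\mathbb A$, then $\bigcup J_n\in\mathbb A$ is their supremum, and $\mathfrak A_{\bigcup J_n}=\bigcup\mathfrak A_{J_n}$, since for a generator $[\![a(f,\alpha)=\tau]\!]$ with $f,f|\alpha\in\bigcup J_n$ both $f$ and $f|\alpha$ lie in one $J_n$.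

**Step 3: conclusion.** Each $\mathfrak A_J$ with $J\in\mathbb A$ is countable. So $\{\mathrm{St}(\mathfrak A_J)\}_{J\in\mathbb A}$ is a $\sigma$-complete inverse system of metrizable compacta with surjective bonding maps, which are skeletal by (iii) and Lemma 2(a), and its limit is $\mathrm{St}(\mathfrak A)=X_0$. Hence $X_0$ is skeletally generated. It is zero-dimensional, and since $|T|\le\mathfrak c$ and $|Br|\le\mathfrak c^{\omega_1}=2^{\omega_1}$, its weight is at most $|\mathfrak A|\le|T|+|Br|+\omega_1\le2^{\omega_1}$.

## 10. A branch that defeats a given $\kappa$-metrizable compactum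

We finish the proof of Theorem A. Suppose that a nonempty regular closed $K\subseteq X_0$ is co-absolute to a compactum $X$ with a $\kappa$-metric $\varrho$. By (F4), $RO(X)\cong RO(K)\cong RO(X_0)|\operatorname{int}K\cong B|b$ for some $b\in B^+$. Fix an isomorphism $\Theta:B|b\to RO(X)$, and for $u\in B$ write $u^X=\Theta(u\wedge b)$. Then $u\mapsto u^X$ is a complete homomorphism $B\to RO(X)$, and $RO(X)$ is ccc by Lemma 11. All models below are assumed to contain $X,\varrho,P,\Theta,b,G$ and $\langle S_\alpha\rangle$.

**Step 1: choosing $g_s$ for every node $s$.** The purpose is an automorphism that is not "continuous" at any of densely many points of the space where $y_s$ is read. Let $N_s\prec H(\theta)$ be countable with $s\in N_s$; put $X_s=X_{N_s}$ and $p_s=p_{N_s}$, which is open by Lemma 5. The map $c\mapsto\iota_s(c)^X$ is a complete homomorphism $C\to RO(X)$ with $\iota_s([k;j])^X\in N_s$, so Lemma 7 applies. It gives a complete homomorphism $c\mapsto\hat c$, $C\to RO(X_s)$, with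
$$\iota_s(c)^X=p_s^{-1}(\hat c)\qquad(c\in C),\tag{6}$$
the proper filters $F_z=\{c\in C:z\in\hat c\}$ for $z\in X_s$, and a countable $\mathcal V_s\subseteq C$ such that
$$\text{for all }z\in X_s,\ c\in F_z\text{ there is }v\in\mathcal V_s\cap F_z\text{ with }v\le c.\tag{7}$$
Let $C_0=C_0^s\le C$ be a countable subalgebra containing $\mathcal V_s\cup\mathrm{Clop}(2^\omega)$. It is dense in $C$, hence atomless. For $c\in C_0$ the set $\hat c\cup\widehat{-c}$ is open and dense in $X_s$. By the Baire theorem the intersection of these countably many sets is dense, and as $X_s$ is metrizable and separable there is a countable set $\{z_n\}$, dense in $X_s$, with $z_n\in\hat c\cup\widehat{-c}$ for all $n$ and all $c\in C_0$. So $\kappa_n=F_{z_n}\cap C_0$ is an ultrafilter on $C_0$. Let $C_2\le C_0$ be as in Lemma 8 for the set of these $\kappa_n$. Both $C_2$ and $C_0$ are countable, dense in $C$ and atomless, so by (F3) there is an isomorphism $C_2\to C_0$, and by (F1) it extends to some $g_s\in G$. Thus $g_s[C_2]=C_0$.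

**Step 2: the branch and the ignorant model.** Define $f\in Br$ recursively by $f(\alpha)=g_{f|\alpha}$. Let $M\prec H(\theta)$ be countable with $f\in M$. Put $\alpha=M\cap\omega_1$, so $\alpha\notin M$; $s=f|\alpha$, so $s\notin M$ because $\operatorname{dom}s=\alpha$; and $g=g_s=f(\alpha)$. Write $p=p_M:X\to X_M$ and $q=p_s:X\to X_s$. Both maps are open. From now on $\hat c,F_z,z_n,\kappa_n,C_0,C_2,\mathcal V_s$ refer to this $s$.

**Step 3: both readings of the tie.** The model $M$ contains $f$, hence all $x_f(n;j)$, hence all $\iota_{f,\alpha}([k;j])^X=x_f(n^\alpha_k;j)^X$. (It does not contain $\alpha$, but this is not needed.) By Lemma 7 applied to $c\mapsto\iota_{f,\alpha}(c)^X$ and $M$, for every $c\in C$ there is $\check c\in RO(X_M)$ with $\iota_{f,\alpha}(c)^X=p^{-1}(\check c)$. For $i=0,1$ let $b_i=[\![a(f,\alpha)=(\emptyset,i)]\!]$. Lemma 12, with $\rho=\mathrm{id}$ and $\rho=g$, and (6) give for all $c\in C$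
$$b_0^X\cap p^{-1}(\check c)=b_0^X\cap q^{-1}(\hat c),\qquad b_1^X\cap p^{-1}(\check c)=b_1^X\cap q^{-1}\big(\widehat{g(c)}\big).\tag{8}$$

**Step 4: $M$ cannot tell the two labels apart.** We claim that $p(b_i^X)$ is dense in $X_M$ for $i=0,1$. Let $O\ne\emptyset$ be open in $X_M$. By (2) there is $\varphi\in C(X,[0,1])\cap M$ with $\emptyset\ne\{\varphi>0\}\subseteq p^{-1}(O)$. Then $W=\operatorname{int}\operatorname{cl}\{\varphi>0\}\in M$, so by elementarity there is $r\in P\cap M$ with $r\in\Theta^{-1}(W)$. As $s,\alpha\notin M$, (5) gives $\eta^r(s)=1$ and $(f,\alpha)\notin\operatorname{dom}a^r$. By Lemma 9(c) there is $r'\le r$ with $a^{r'}(f,\alpha)=(\emptyset,i)$; here we use the clause $e=\emptyset$. So $r'\in b_i\cap\Theta^{-1}(W)$, hence $b_i^X\cap W\ne\emptyset$. As $\{\varphi>0\}$ is dense in $W$, $b_i^X\cap\{\varphi>0\}\ne\emptyset$, and therefore $p(b_i^X)\cap O\ne\emptyset$.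

**Step 5: two points with the same $p$-image.** Since $p$ is open, $p(b_1^X)$ is open and nonempty, so it meets the dense set $p(b_0^X)$. Hence $b_0'=b_0^X\cap p^{-1}(p(b_1^X))$ is a nonempty open set. As $q$ is open, $q(b_0')$ contains some $z=z_n$. Pick $\zeta_0\in b_0'$ with $q(\zeta_0)=z$, then $\zeta_1\in b_1^X$ with $p(\zeta_1)=p(\zeta_0)$, and let $z'=q(\zeta_1)$. We claim that
$$c\in F_z\iff g(c)\in F_{z'}\qquad\text{for all }c\in C.\tag{9}$$
Indeed, by (8),
$$z\in\hat c\iff\zeta_0\in q^{-1}(\hat c)\iff\zeta_0\in p^{-1}(\check c)\iff\zeta_1\in p^{-1}(\check c)\iff\zeta_1\in q^{-1}\big(\widehat{g(c)}\big)\iff z'\in\widehat{g(c)} .$$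

**Step 6: contradiction.** Let $c\in\kappa_n\subseteq F_z$. By (9), $g(c)\in F_{z'}$, so by (7) there is $v\in\mathcal V_s\cap F_{z'}$ with $v\le g(c)$. Put $d=g^{-1}(v)$. Since $v\in\mathcal V_s\subseteq C_0=g[C_2]$, we have $d\in C_2\subseteq C_0$. Also $d\le c$, and $d\in F_z$ by (9), as $g(d)=v\in F_{z'}$. Hence $d\in F_z\cap C_0\cap C_2=\kappa_n\cap C_2$ and $d\le c$. As $c\in\kappa_n$ was arbitrary, $\kappa_n\cap C_2$ generates $\kappa_n$. This contradicts the choice of $C_2$ in Lemma 8, and Theorem A is proved. $\blacksquare$

## 11. Larger weights, and the least $\pi$-weight of a counterexample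

**Lemma 14.** If $Z$ is a $\kappa$-metrizable compactum and $\emptyset\ne W\in RO(Z)$, then $Y=\operatorname{cl}W$ is $\kappa$-metrizable and $RO(Y)\cong RO(Z)|W$.

*Proof.* The second part is (F4), as $\operatorname{int}\operatorname{cl}W=W$. For the first, restrict the $\kappa$-metric. A regular closed subset $F$ of $Y$ is the closure of $\operatorname{int}_YF$, hence of $W\cap\operatorname{int}_YF$, because $W$ is dense in $Y$. This last set is open in $Z$, so $F$ is regular closed in $Z$. Closures in $Y$ and in $Z$ of subsets of $Y$ coincide. So (K1)–(K4) are inherited. $\square$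

**Proof of the Corollary.** Let $\lambda\ge2^{\omega_1}$.

**Step 1: $X_0\oplus2^\lambda$ is skeletally generated of weight $\lambda$.** Let $\{X_\alpha\}$ and $\{Y_\beta\}$ be the systems for $X_0$ (Section 9) and $2^\lambda$ (Section 1). Take the sums $X_\alpha\oplus Y_\beta$ over the product of the two index sets, with the sums of the bonding maps, which are surjective and skeletal. In a strictly increasing sequence of pairs each coordinate is weakly increasing, so it is eventually constant or has a strictly increasing subsequence; in both cases its supremum exists and the corresponding space is the limit. So the system is $\sigma$-complete, and its limit is $X_0\oplus2^\lambda$. The weight is $\lambda$, as $X_0$ has weight $\le2^{\omega_1}\le\lambda$.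

**Step 2: it is not co-absolute to a $\kappa$-metrizable compactum.** If it were co-absolute to such a $Z$, its clopen subset $X_0$ would correspond under $RO(X_0\oplus2^\lambda)\cong RO(Z)$ to some $W\in RO(Z)$ with $RO(X_0)\cong RO(Z)|W\cong RO(\operatorname{cl}W)$. By Lemma 14, $X_0$ would be co-absolute to the $\kappa$-metrizable compactum $\operatorname{cl}W$, contradicting Theorem A. $\square$

**Proof of the second sentence of Theorem B.** By the first sentence of Theorem B, proved in Section 3, every skeletally generated compactum that is not co-absolute to a $\kappa$-metrizable one has $\pi$-weight $\ge\omega_2$. By Theorem A, $X_0$ is such a compactum, and its $\pi$-weight is at most its weight, hence at most $2^{\omega_1}$. So if $2^{\omega_1}=\omega_2$, then $X_0$ has $\pi$-weight exactly $\omega_2$, and $\omega_2$ is the least $\pi$-weight of a counterexample. $\blacksquare$
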